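# Curves whose first cohomology has no cubic invariants under automorphisms

## 1. Curves, excess, branch data, and cubic invariants

Throughout, a *curve* is a smooth projective (connected) curve over $\mathbb C$ of genus $g\ge 2$, unless we say that a quotient curve has smaller genus. Quotients of curves by finite groups are again smooth projective curves.

**Definition (hyperelliptic curve).** A curve $X$ is hyperelliptic if it has an involution $\iota$ with $X/\iota\cong\mathbb P^1$.

We use these textbook facts. The involution $\iota$ is unique, hence central in $\mathrm{Aut}(X)$. If the canonical bundle $K_X$ is very ample, then $X$ is not hyperelliptic. Every curve of genus $2$ is hyperelliptic, so a non-hyperelliptic curve has $g\ge3$.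

Example: the smooth model of $y^2=\prod_{i=1}^{2g+2}(x-a_i)$ with distinct $a_i$ is hyperelliptic of genus $g$, with $\iota(x,y)=(x,-y)$. A smooth plane quartic has $K_X=\mathcal O(1)|_X$, which is very ample, so it is a non-hyperelliptic curve of genus $3$.

**Definition (the representation $V$, fixed points, excess).** Let $G=\mathrm{Aut}(X)$, a finite group, and $n=|G|$. Put $V=H^1(X,\mathbb C)$, of dimension $2g$. The group $G$ acts on $V$ by $\rho(\gamma)=(\gamma^{-1})^*$; let $\chi$ be its character. For $\gamma\ne1$ let $F(\gamma)$ be the number of fixed points of $\gamma$ on $X$, and call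
$$f(\gamma)=F(\gamma)-2\ \ge -2$$
the *excess* of $\gamma$.

A nontrivial automorphism of finite order is, near a fixed point, of the form $w\mapsto\zeta w$ with $\zeta\ne1$, so each fixed point counts once in the Lefschetz formula, which reads
$$\chi(\gamma)=2-F(\gamma)=-f(\gamma)\qquad(\gamma\neq 1),\qquad \chi(1)=2g. \tag{1}$$
In particular $\chi$ is real, and $\chi(\gamma)\le 2$ for all $\gamma\ne1$.

Example: on $y^2=x^6-1$ (genus $2$) let $\tau(x,y)=(-x,y)$. It fixes the two points $(0,\pm i)$. Near infinity use $u=1/x$, $v=y/x^3$, so that $v^2=1-u^6$ and $\tau(u,v)=(-u,-v)$; the two points $u=0,\ v=\pm1$ are swapped. So $F(\tau)=2$ and $f(\tau)=0$. The hyperelliptic involution of a genus $g$ curve has $F=2g+2$ and $f=2g$, the largest value possible, because $|\chi|\le 2g$.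

**Definition (branch data).** Let $H\subset G$ be a subgroup. Over each of finitely many branch points of $X\to X/H$ the stabilizers of the points of $X$ are cyclic, conjugate in $H$, and of a common order $m_i\ge2$, the $i$-th ramification index. There are $|H|/m_i$ points over the $i$-th branch point. The list $(m_1,\dots,m_r)$ is the *signature*; we write $(2^4,3)$ for $(2,2,2,2,3)$.

Riemann–Hurwitz says
$$2g-2=|H|\Big(2\,\mathrm{genus}(X/H)-2+\sum_{i=1}^r\big(1-\tfrac1{m_i}\big)\Big), \tag{2}$$
and the cohomology of the quotient is the invariant part: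
$$V^H=H^1(X/H,\mathbb C),\qquad \dim V^H=2\,\mathrm{genus}(X/H). \tag{3}$$
If $X/H\cong\mathbb P^1$, small loops around the branch points give elements $c_1,\dots,c_r\in H$, the *local monodromies*, which generate $H$, have product $1$, and are such that $c_i$ generates a stabilizer over the $i$-th branch point. Conversely (Riemann existence theorem), Galois covers of $\mathbb P^1$ with group $H$ and given branch points correspond to surjections onto $H$ from the fundamental group of the complement of those points. Hurwitz's bound is
$$n=|\mathrm{Aut}(X)|\le 84(g-1). \tag{4}$$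

Example: for a hyperelliptic curve and $H=\langle\iota\rangle$ the signature is $(2^{2g+2})$, all local monodromies are $\iota$, and (2) reads $2g-2=2(-2+(g+1))$.

**Definition (cubic invariants).** The group $G$ acts diagonally on $V^{\otimes3}=V\otimes V\otimes V$. The space $(V^{\otimes3})^G$ of invariants is the object of these notes. We say that $X$ has *vanishing invariants* if it is $0$.

For a finite-dimensional representation $W$ of $G$ with character $\chi_W$,
$$n\dim W^G=\sum_{\gamma\in G}\chi_W(\gamma). \tag{5}$$
The character of $V^{\otimes 3}$ is $\chi^3$.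

Example: if $X$ is hyperelliptic, then $V^{\iota}=H^1(\mathbb P^1)=0$ by (3), so $\iota$ acts as $-1$ on $V$ and as $(-1)^3=-1$ on $V^{\otimes3}$. So every hyperelliptic curve has vanishing invariants.

**Definition (families and their image).** Let $f:\mathcal X\to\mathcal B$ be a connected smooth family of genus $g$ curves. It induces a map $\mathcal B\to\mathcal M_g$ to the moduli stack, and we measure the dimension of the image of $\mathcal B$. It can be computed in the coarse moduli space, whose points are isomorphism classes of curves. Recall $\dim\mathcal M_g=3g-3$.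

Example: fix three of the $a_i$ in $y^2=\prod_{i=1}^{2g+2}(x-a_i)$ to be $0,1,-1$ and let the other $2g-1$ vary among distinct values. An isomorphism class determines the set of branch points up to $\mathrm{PGL}_2$, so it occurs for finitely many parameters only: a Möbius map is fixed once we know which three branch points go to $0,1,-1$. The image has dimension $2g-1$.

**Definition (Humbert curve).** For distinct $a_1,\dots,a_5\in\mathbb C$ let
$$X_a=\Big\{\sum_i x_i^2=\sum_i a_ix_i^2=\sum_i a_i^2x_i^2=0\Big\}\subset\mathbb P^4 .$$
Such a curve is called a Humbert curve.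

Example: $a=(0,1,-1,2,-2)$ gives $x_1^2+\dots+x_5^2=0$, $\ x_2^2-x_3^2+2x_4^2-2x_5^2=0$, $\ x_2^2+x_3^2+4x_4^2+4x_5^2=0$.

We check what $X_a$ is. If $x\in X_a$ had at most three nonzero coordinates, the three equations would be a Vandermonde system for their squares, which forces those squares to vanish; this is absurd in $\mathbb P^4$. So *a point of $X_a$ has at most one vanishing coordinate*. The Jacobian matrix has entries $2a_i^jx_i$ ($j=0,1,2$), and by Vandermonde it has rank $3$ as soon as three of the $x_i$ are nonzero. So $X_a$ is a smooth complete intersection of three quadrics in $\mathbb P^4$. Positive-dimensional complete intersections are connected, so it is a connected curve, of degree $8$, with $K=\mathcal O(-5+2+2+2)=\mathcal O(1)$. From $2g-2=8$ we get $g=5$. As $K$ is very ample, $X_a$ is non-hyperelliptic.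

## 2. Can the invariants vanish without a hyperelliptic involution?

The hyperelliptic involution kills all cubic invariants at once. Are there other ways to kill them, in large genus, or in large families? Precisely, the question, from Congling Qiu and Wei Zhang, "Vanishing results in Chow groups for the modified diagonal cycles", arXiv:2209.09736 (2022), is to prove or disprove the following statements.

(a) There exist non-hyperelliptic curves $X$ of arbitrarily large genera with $(H^1(X)^{\otimes3})^{\mathrm{Aut}(X)}=0$.

(b) For any integer $d$, there exist an integer $g$ and a connected smooth family of genus $g$ curves $f:\mathcal X\to\mathcal B$ such that the image of $\mathcal B$ in $\mathcal M_g$ has dimension at least $d$, and every fiber $X_b$, $b\in\mathcal B(\mathbb C)$, is non-hyperelliptic with $(H^1(X_b)^{\otimes3})^{\mathrm{Aut}(X_b)}=0$.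

Both are false. We shall prove three theorems.

**Theorem A.** If $X$ is non-hyperelliptic of genus $g$ and $(H^1(X)^{\otimes3})^{\mathrm{Aut}(X)}=0$, then $g\le166$. Hence for $g\ge167$ the invariants vanish if and only if $X$ is hyperelliptic.

**Theorem B.** Families as in (b) exist if and only if $d\le2$. More precisely, if $X$ is non-hyperelliptic with $(H^1(X)^{\otimes3})^{\mathrm{Aut}(X)}=0$, then $X/\mathrm{Aut}(X)\cong\mathbb P^1$ and $X\to X/\mathrm{Aut}(X)$ has at most $5$ branch points. If it has exactly $5$, then $X$ is a Humbert curve. Conversely, every Humbert curve is non-hyperelliptic with vanishing invariants, and these curves form a $2$-dimensional family.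

**Theorem C.** If $g\ge766$ and $(\Lambda^3H^1(X))^{\mathrm{Aut}(X)}=0$, then $X$ is hyperelliptic.

Theorem A disproves (a). It also disproves (b): a family as in (b) has $g\le166$, so its image has dimension at most $3\cdot166-3=495$, and (b) fails for $d\ge496$. Theorem B gives the exact range.

## 3. Small groups, the Klein quartic, and the Humbert curves

If $\mathrm{Aut}(X)=1$, the space of invariants is all of $V^{\otimes3}$, of dimension $8g^3$.

If $\mathrm{Aut}(X)=\{1,z\}$ has order $2$ and $X/z$ has genus $h$, then (2) gives $2g-2=2(2h-2)+F(z)$, so $f(z)=2g-4h$, and (5) gives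
$$\dim(V^{\otimes3})^G=\tfrac12\big(8g^3-(2g-4h)^3\big).$$
This is $0$ only for $h=0$. So with two automorphisms, only hyperelliptic curves have vanishing invariants.

A large group does not guarantee vanishing. The Klein quartic $x^3y+y^3z+z^3x=0$ has $g=3$, $G=PSL_2(7)$, $n=168$, signature $(2,3,7)$. The group has $21$ involutions (one class), $56$ elements of order $3$ (in $28$ conjugate subgroups), $42$ of order $4$, and $48$ of order $7$ (in $8$ conjugate subgroups). There are $84$, $56$, $24$ points with stabilizers of order $2,3,7$. So an involution has $84/21=4$ fixed points, an element of order $3$ has $56/28=2$, one of order $7$ has $24/8=3$, one of order $4$ has none. The excesses are $2,0,1,-2$, and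
$$168\dim(V^{\otimes3})^G=8\cdot27-\big(21\cdot 8+56\cdot 0+48\cdot 1-42\cdot 8\big)=216+120=336,$$
so the invariants have dimension $2$.

But there are non-hyperelliptic examples.

**Proposition 1.** Every Humbert curve $X_a$ is non-hyperelliptic of genus $5$ with $(H^1(X_a)^{\otimes3})^{\mathrm{Aut}(X_a)}=0$.

*Proof.* Genus $5$ and non-hyperellipticity were checked in Section 1. The group $H=\{\pm1\}^5/\{\pm1\}\cong(\mathbb Z/2)^4$ acts on $X_a$ by sign changes. Let $\sigma_i$ change the sign of $x_i$. Since $\sigma_1\cdots\sigma_5=1$ in $H$, the $15$ nontrivial elements are the five $\sigma_i$ and the ten $\sigma_i\sigma_j$ with $i<j$. A fixed point of $\sigma_i\sigma_j$ in $\mathbb P^4$ has $x_i=x_j=0$ or its three other coordinates $0$; there is no such point on $X_a$. A fixed point of $\sigma_i$ has $x_i=0$ or the four other coordinates $0$; on $X_a$ this means $x_i=0$. Then $(x_j^2)_{j\ne i}$ solves three linear equations in four unknowns, any three columns of which are independent (Vandermonde). So it is determined up to scaling and all its entries are nonzero. Choosing square roots gives $2^4$ vectors,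 which is $2^4/2=8$ points of $\mathbb P^4$. So $H$ acts faithfully, $\chi(\sigma_i)=2-8=-6$, $\chi(\sigma_i\sigma_j)=2$, and
$$16\dim(V^{\otimes3})^H=10^3+5(-6)^3+10\cdot2^3=1000-1080+80=0.$$
As $H\subset\mathrm{Aut}(X_a)$, the invariants of $\mathrm{Aut}(X_a)$ lie in those of $H$. $\square$

## 4. Two power sums of the excess, and what group order alone gives

We turn vanishing into numbers. Put
$$A=\{\gamma\ne1: f(\gamma)>0\},\quad S=\sum_{A}f,\quad P=\sum_Af^3,\quad M=\max_Af,\quad D=\sum_{\gamma\ne1,\ f(\gamma)<0}|f(\gamma)| .$$
Since $f\ge-2$, we have $D\le2(n-1-|A|)$.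

**Lemma 2.** If $(V^{\otimes3})^G=0$, then $V^G=0$ (so $X/G\cong\mathbb P^1$), $A\ne\emptyset$, and
$$\sum_{\gamma\ne1}f(\gamma)=2g,\qquad \sum_{\gamma\ne1}f(\gamma)^3=8g^3, \tag{6}$$
$$S=2g+D\le2g+2(n-1-|A|),\qquad P\ge8g^3. \tag{7}$$

*Proof.* If $0\neq v\in V^G$, then $v\otimes v\otimes v$ is a nonzero invariant. So $V^G=0$, and by (3) the curve $X/G$ has genus $0$. Now (5) for $V$ and (1) give $0=2g-\sum_{\gamma\ne1}f$. This sum equals $S-D$, so $S=2g+D>0$ and $A\ne\emptyset$. Next (5) for $V^{\otimes3}$ gives $0=8g^3-\sum_{\gamma\ne1}f^3$. Dropping the negative terms, $P\ge8g^3$. $\square$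

The first thing to try is to combine this with the Hurwitz bound. From (7) and (4), $S<2g+2n<170g$. Also $P\le M^2S$. So $8g^3\le170gM^2$, hence $M>g/5$ (as $8/170>1/25$): some automorphism has more than $g/5$ fixed points. A fixed point of an element of order $m$ is totally ramified, and this forces $f\le2g/(m-1)$ (Lemma 4 below). So the order of that automorphism is at most $10$.

And there the argument stops. The inequalities $P\ge8g^3$ and $S<170g$ hold, for instance, for a list of $64$ elements, each with excess $g/2$: then $P=64g^3/8=8g^3$ and $S=32g$. An element with excess $g/2$ need not be an involution, and the list need not single out any one element, so we cannot get hold of a normal subgroup. We need to use that the many elements of $A$ lie in one group acting on one space.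

## 5. Almost orthogonal matrices in $\mathrm{End}(V)$

Consider the matrices $\rho(\gamma)$ as vectors in the Hermitian space $\mathrm{End}(V)$ with $\langle a,b\rangle=\mathrm{tr}(a^*b)$. Each has squared length $2g$. By Lefschetz, the inner product of two different ones is $\chi(a^{-1}b)\le2$, tiny on the positive side; while the inner product of $\rho(1)$ with $\rho(a)$, $a\in A$, is $-f(a)$, possibly very negative. One vector cannot have large negative inner product with many vectors that are almost orthogonal to each other. If the $\rho(a)$, $a\in A$, were exactly orthogonal, Bessel's inequality would read $\sum_Af^2/2g\le2g$, so $8g^3\le P\le M\sum_A f^2\le4g^2M$, that is, $M\ge2g$. The next lemma is the version of this with error term.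

**Lemma 3.** If $A\ne\emptyset$, then
$$P\le4g(g-1)M+4gS. \tag{8}$$
If $(V^{\otimes3})^G=0$, then
$$(g-1)M+S\ge2g^2. \tag{9}$$

*Proof.* Fix a $G$-invariant Hermitian inner product on $V$, so that $\rho(a)^*=\rho(a^{-1})$ and $\langle\rho(a),\rho(b)\rangle=\chi(a^{-1}b)$. This is $2g$ if $a=b$ and at most $2$ otherwise. For real $\lambda$,
$$0\le\Big\|\rho(1)+\lambda\sum_{a\in A}f(a)^2\rho(a)\Big\|^2
=2g+2\lambda\sum_{a\in A}f(a)^2\chi(a)+\lambda^2\sum_{a,b\in A}f(a)^2f(b)^2\chi(a^{-1}b).$$
The middle sum is $-P$, since $\chi(a)=-f(a)$. The last double sum is at most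
$$2g\sum_Af^4+2\Big(\big(\sum_Af^2\big)^2-\sum_Af^4\Big)=B,\qquad B=(2g-2)\sum_Af^4+2\Big(\sum_Af^2\Big)^2 .$$
So $2g-2\lambda P+\lambda^2B\ge0$ for all real $\lambda$. As $B>0$, taking $\lambda=P/B$ gives $P^2\le2gB$. Now $\sum_Af^4\le MP$, and by Cauchy–Schwarz $(\sum_Af^2)^2=(\sum_A f^{1/2}f^{3/2})^2\le SP$. Hence $P^2\le2g\big((2g-2)MP+2SP\big)$; dividing by $P>0$ gives (8). If the invariants vanish, then $8g^3\le P$ by (7); divide (8) by $4g$. $\square$

The effect: with $S<170g$, (9) gives $M\ge(2g^2-170g)/(g-1)$, so for $g>85$ we get $M>2g-170$ instead of $M>g/5$. (The list of $64$ elements of excess $g/2$ violates (8) when $g>21$, since $2g^2(g-1)+128g^2<8g^3$ exactly when $g>21$.) So for large $g$ there is an element with almost $2g$ fixed points. Such an element is an involution that is central.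

## 6. Automorphisms with many fixed points

**Lemma 4.** (i) If $\gamma$ has order $m\ge2$, then $f(\gamma)\le2g/(m-1)$. (ii) If $z$ is an involution and $X/z$ has genus $h$, then $f(z)=2g-4h$. (iii) If $z\ne z'$ are involutions whose quotients both have genus $h$, then $X/\langle zz'\rangle$ has genus at least $g-2h$. If moreover $g>4h+1$, no such $z'$ exists, and $z$ is central in $G$.

*Proof.* (i) The fixed points of $\gamma$ are totally ramified in $X\to X/\gamma$, so (2) gives $2g-2\ge-2m+(m-1)F(\gamma)$, that is, $(m-1)(F(\gamma)-2)\le2g$.

(ii) By (2), $2g-2=2(2h-2)+F(z)$.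

(iii) By (3), the $(+1)$-eigenspaces of $z$ and $z'$ on $V$ have dimension $2h$, so their $(-1)$-eigenspaces have dimension $2g-2h$. These two subspaces of $V$ meet in dimension at least $2(2g-2h)-2g=2g-4h$. On the intersection $u=zz'$ acts as $(-1)(-1)=1$, so $\dim V^{u}\ge2g-4h$, and $X/\langle u\rangle$ has genus at least $g-2h$ by (3). Now let $g>4h+1$. Then $2(g-2h)-2>0$, and with $m\ge2$ the order of $u\ne1$, (2) gives
$$2g-2\ge m\big(2(g-2h)-2\big)\ge4(g-2h)-4,$$
so $g\le4h+1$, a contradiction. Any conjugate of $z$ is an involution with quotient of genus $h$, hence equals $z$. So $z$ is central. $\square$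

**Lemma 5.** Suppose $A\ne\emptyset$ and $M>g+1$. Then any $z$ with $f(z)=M$ is a central involution of $G$, and $M=2g-4h$, where $h$ is the genus of $X/z$. If $X$ is non-hyperelliptic, then $h\ge1$. The group $G/\langle z\rangle$ acts faithfully on $X/z$, so $n\le168(h-1)$ if $h\ge2$.

*Proof.* An element of order $m\ge3$ has $f\le g$ by Lemma 4(i). So $z$ is an involution and $M=2g-4h$ by Lemma 4(ii). From $2g-4h>g+1$ we get $g>4h+1$, and Lemma 4(iii) says that $z$ is central. If $h=0$, then $X$ is hyperelliptic by definition. As $z$ is central, $G$ acts on $X/z$. If $\gamma$ acts trivially there, then $\gamma(x)\in\{x,zx\}$ for all $x$, so $\gamma=1$ or $\gamma=z$ on an infinite set, hence everywhere. So $G/\langle z\rangle$ acts faithfully on $X/z$, and (4) for $X/z$ gives $n/2\le84(h-1)$ if $h\ge2$. $\square$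

If $h\ge2$, the group is now bounded in terms of $h$ alone, which will be strong enough. If $h=1$, an elliptic curve has infinitely many automorphisms, and we need a separate argument.

## 7. Central involutions with elliptic quotient

We recall automorphisms of a genus one curve $E=\mathbb C/\Lambda$. They are the maps $q(x)=\zeta x+c$ with $\zeta\Lambda=\Lambda$; the root of unity $\zeta$ is the *linear part* and has order $1,2,3,4$ or $6$. The number of fixed points $F_E(q)$ is $0$ for a nontrivial translation. For $\zeta\ne1$ it is the number of solutions of $(1-\zeta)x=c$ on $E$, which is $|1-\zeta|^2$: it equals $4,3,2,1$ for $\zeta$ of order $2,3,4,6$. Example: $x\mapsto-x$ fixes the four points of order dividing $2$.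

**Lemma 6.** Let $z\in G$ be a central involution with $E=X/z$ of genus $1$, let $Q=G/\langle z\rangle$, which acts faithfully on $E$, and let $T\lhd Q$ be the subgroup of translations.

(i) The cover $X\to E$ has exactly $2g-2$ branch points, the set of them is $Q$-stable, and $|T|\le2g-2$. For each $\zeta$ there are at most $|T|$ elements of $Q$ with linear part $\zeta$.

(ii) Let $\gamma\notin\{1,z\}$, with image $q\ne1$ in $Q$. Over a fixed point of $q$ that is a branch point, the unique preimage is fixed by $\gamma$ and by $\gamma z$. Over a fixed point of $q$ that is not a branch point, one of $\gamma,\gamma z$ fixes both preimages and the other swaps them. Hence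
$$F(\gamma)+F(\gamma z)=2F_E(q). \tag{10}$$

*Proof.* Faithfulness was shown in Lemma 5 (the argument used only that $z$ is a central involution). (i) By Lemma 4(ii), $F(z)=2g-4+2=2g-2>0$, and the branch points are the images of the fixed points of $z$. This set is $Q$-stable because $z$ is central. Translations act freely on $E$, hence on this nonempty set, so $|T|\le2g-2$. The linear part is a homomorphism $Q\to\mathbb C^\times$ with kernel $T$, so its nonempty fibers are cosets of $T$.

(ii) Fixed points of $\gamma$ and of $\gamma z$ lie over fixed points of $q$. The branch-point case is clear. Over a non-branch fixed point, $\gamma$ permutes the two preimages, which $z$ swaps; so exactly one of $\gamma,\gamma z$ fixes both and the other swaps them. In both cases the contribution to $F(\gamma)+F(\gamma z)$ is $2$. $\square$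

**Lemma 7.** If in addition $(V^{\otimes3})^G=0$, then $|T|\le n/4$ and
$$48(g-1)^2+16\le320\,|T|. \tag{11}$$

*Proof.* The curve $E/Q=X/G$ has genus $0$ by Lemma 2, while $E/T$ has genus $1$. So $Q\ne T$ and $n=2|Q|\ge4|T|$.

For the inequality, we estimate $\sum f^3$ over $\gamma\notin\{1,z\}$, grouping $\gamma$ with $\gamma z$. By (10), the two excesses $a,b\ge-2$ of such a pair have sum $s=2F_E(q)-4$, which is $-4$ for a nontrivial translation and $4,2,0,-2$ for $\zeta$ of order $2,3,4,6$. How large can $a^3+b^3$ be? For $s\ge0$ the function $a\mapsto a^3+(s-a)^3$ has second derivative $6s\ge0$, so it is convex, and on $-2\le a\le s+2$ its maximum is at the ends: it is $(s+2)^3-8$, that is, $208$ for $s=4$, $56$ for $s=2$, $0$ for $s=0$. For $s=-2$ or $-4$, both $a$ and $b$ are at most $s+2\le0$, so $a^3+b^3\le0$. There is one $\zeta$ of order $2$ and there are two of order $3$; by Lemma 6(i),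
$$\sum_{\gamma\ne1,z}f(\gamma)^3\le208|T|+2\cdot56|T|=320|T|.$$
By (6), the left side is $8g^3-f(z)^3=8g^3-(2g-4)^3=8(6g^2-12g+8)=48(g-1)^2+16$. $\square$

## 8. The bound $g\le166$

*Proof of Theorem A.* Let $X$ be non-hyperelliptic with $(V^{\otimes3})^G=0$. By Lemma 2, $A\neq\emptyset$.

**Case $M\le g+1$.** Here the positive excess must be spread over many elements, which makes $n$ larger than Hurwitz allows. By (9), $S\ge2g^2-(g-1)(g+1)=g^2+1$. So
$$|A|\ge\frac SM\ge\frac{g^2+1}{g+1}=g-1+\frac2{g+1}>g-1,$$
that is, $|A|\ge g$. Then (7) gives $g^2+1\le S\le2g+2(n-1-g)=2n-2$, so $2n\ge g^2+3$. With $q=g-1$ we have $g^2+3=q^2+2q+4$ and $2n\le168q$, so $q^2-166q+4\le0$. For $q\ge166$ the left side is positive. So $q\le165$ and $g\le166$.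

**Case $M>g+1$.** Take $z$ as in Lemma 5: a central involution with $M=2g-4h$, $h\ge1$.

If $h\ge2$, then $n\le168(h-1)$. By (7) with $|A|\ge1$, $S\le2g+2n-4\le2g+336(h-1)-4$. Insert this in (9):
$$2g^2\le(g-1)(2g-4h)+2g+336(h-1)-4=2g^2-4h(g-1)+336(h-1)-4 .$$
So $4h(g-1)\le336(h-1)-4<336h$, hence $g-1<84$ and $g\le84$.

If $h=1$, then (11) with $|T|\le2g-2$ gives $48(g-1)^2<640(g-1)$, so $g-1<40/3$ and $g\le14$.

In all cases $g\le166$. For $g\ge167$ this, together with the example after (5), shows that vanishing holds exactly for hyperelliptic curves. $\square$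

As explained in Section 2, (a) and (b) are now disproved. We turn to the exact range of $d$ in (b).

## 9. At most five branch points

The dimension of a family of Galois covers of $\mathbb P^1$ is governed by the number $r$ of branch points. Many branch points force a small group; so we first show that $G$ is not too small. From here to the end of Section 10, $X$ is non-hyperelliptic with vanishing invariants (so $g\ge3$), and $X\to X/G\cong\mathbb P^1$ has signature $(m_1,\dots,m_r)$.

**Lemma 8.** We have $|A|\ge4$. Moreover $n\ge2g+3$ if $g\ge4$, and $n\ge8$ if $g=3$.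

*Proof.* An involution has $f=2g-4h$ with $h\ge1$, so $f\le2g-4$. Elements of order at least $3$ have $f\le g$.

Let $g\ge4$. Then $g\le2g-4$, so $M\le2g-4$, and (9) gives $S\ge2g^2-(g-1)(2g-4)=6g-4>3(2g-4)$. As $S\le|A|M$, we get $|A|\ge4$. By (7), $2(n-1-|A|)\ge S-2g\ge4g-4$, so $n\ge2g-1+|A|\ge2g+3$.

Let $g=3$. Then $M\le\max(2,3)=3$, so $S\ge18-2\cdot3=12$ and $|A|\ge4$. By (7), $2(n-1-|A|)\ge12-6=6$, so $n\ge4+|A|\ge8$. $\square$

**Proposition 9.** $r\le5$.

*Proof.* By (2), $2g-2=n\big(r-2-\sum_i1/m_i\big)\ge n(r-4)/2$. If $r\ge6$, then $n\le2g-2$, which contradicts Lemma 8 (for $g=3$: $8\le n\le4$). $\square$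

## 10. Signature $(2^5)$ and the group $(\mathbb Z/2)^4$

**Proposition 10.** If $r=5$, then $g=5$, $G\cong(\mathbb Z/2)^4$, and the five local monodromies are $e_1,e_2,e_3,e_4,\ e_1+e_2+e_3+e_4$ for a basis $e_1,\dots,e_4$.

*Proof.* The inequality in the previous proof gives $n\le4(g-1)$.

**Step 1: reduce to $g\le7$.** Suppose $g\ge8$. By (7) and $|A|\ge4$, $S\le2g+2(n-5)\le10g-18$. By (9),
$$M\ge\frac{2g^2-10g+18}{g-1}.$$
This exceeds $g+1$ because $g^2-10g+19>0$ for $g\ge8$ (the larger root is $5+\sqrt6<8$). Lemma 5 gives a central involution with $M=2g-4h$, $h\ge1$, and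
$$4h=2g-M\le\frac{8g-18}{g-1}<8,$$
so $h=1$. By Lemma 7, $|T|\le n/4\le g-1$, and (11) gives $48(g-1)^2<320(g-1)$, so $g-1<20/3$ and $g\le7$: a contradiction.

**Step 2: the signature is $(2^5)$ or $(2^4,3)$.** If $g=3$, then $8\le n\le4(g-1)=8$, so equality holds in $2g-2\ge n(r-4)/2$ and all $m_i=2$. If $4\le g\le7$, then Lemma 8 gives
$$3-\sum_i\frac1{m_i}=\frac{2g-2}n\le\frac{2g-2}{2g+3}=1-\frac5{2g+3}\le\frac{12}{17},$$
so $\sum1/m_i\ge39/17>2.29$. With two indices $\ge3$ the sum is at most $\frac32+\frac23<2.17$, and for $(2^4,m)$ with $m\ge4$ it is at most $2.25$. This leaves $(2^5)$ and $(2^4,3)$; the latter can only occur for $4\le g\le 7$.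

**Step 3: exclude $(2^4,3)$.** Here $(2g-2)/n=3-2-\frac13=\frac23$, so $n=3(g-1)$. From $n\ge2g+3$ we get $g\ge6$; as $n$ is even, $g=7$ and $n=18$.

We determine the group. The local monodromies generate $G$ and have product $1$, so the four of order $2$ already generate $G$. A Sylow $3$-subgroup $N$ has order $9$ and index $2$; so it is abelian and normal, and $G=N\rtimes\langle z\rangle$ with $z$ an involution. Since $|N|$ is odd, conjugation by $z$ decomposes $N=N^+\times N^-$, where $z$ acts trivially on $N^+$ and by inversion on $N^-$. The subgroup $N^-$ is normal in $G$, and $G/N^-\cong N^+\times\langle z\rangle$ maps onto $N^+$. A group of odd order generated by images of involutions is trivial, so $N^+=1$: $z$ inverts $N$. Then every $xz$ with $x\in N$ is an involution, and these are all $9$ involutions. Since $yzy^{-1}=y^2z$ and squaring is bijective on $N$, they are all conjugate.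

We count fixed points. Over the four branch points of index $2$ there are $4\cdot9=36$ points, each fixed by exactly one involution, and involutions fix no other points. So each involution has $F=36/9=4$ and $f=2$. Over the branch point of index $3$ there are $6$ points, each fixed by two elements of order $3$; so $\sum_{\mathrm{ord}\,3}F=12$. Elements of other orders fix no points. For $\gamma$ of order $3$ with $f>0$ we have $F\le12$, hence $f\le10$ and $f^3\le 10^2F$. Thus
$$P\le9\cdot8+12\cdot10^2=1272<2744=8\cdot7^3,$$
which contradicts $P\ge8g^3$.

**Step 4: the equation for $(2^5)$.** Put $q=g-1\in\{2,\dots,6\}$. By (2), $2q=n/2$, so $n=4q$. All stabilizers have order at most $2$, so only involutions have fixed points. Over the $i$-th branch point lie $n/2=2q$ points; let $C_i$ be the conjugacy class formed by the generators of their stabilizers, and $J=C_1\cup\dots\cup C_5$. The classes $C_i$ may coincide. By conjugation, each element of $C_i$ fixes $2q/|C_i|$ points over the $i$-th branch point. So for $z\in J$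
$$u(z):=\frac{F(z)}2=\sum_{i:\,z\in C_i}\frac q{|C_i|} .$$
Write $u_i$ for the value of the class function $u$ on $C_i$. If $X/z$ has genus $h$, then $F(z)=2g+2-4h$, so $u(z)=q+2-2h$ with $h\ge1$. Hence $u$ is a positive integer with $u\le q$ and $u\equiv q\pmod2$.

For any class function $\psi$, with value $\psi_i$ on $C_i$, interchanging sums gives
$$\sum_{z\in J}u(z)\psi(z)=\sum_{i=1}^5\ \sum_{z\in C_i}\frac q{|C_i|}\psi_i=q\sum_{i=1}^5\psi_i .$$
On $J$ we have $f=2(u-1)$, and $f=-2$ on the $n-1-|J|$ other nontrivial elements. So the cubic equation in (6), divided by $8$, is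
$$\sum_{J}(u-1)^3=g^3+(n-1-|J|).$$
Write $(u-1)^3=u(u^2-3u+3)-1$ and use the previous formula with $\psi=u^2-3u+3$. The left side is $q\sum_i(u_i^2-3u_i+3)-|J|$, so $|J|$ cancels and
$$q\sum_i(u_i^2-3u_i+3)=(q+1)^3+4q-1=q^3+3q^2+7q .$$
Dividing by $q$, with $\varphi(u)=u^2-3u$,
$$\sum_{i=1}^5\varphi(u_i)=q^2+3q-8. \tag{12}$$

**Step 5: solve it.** The possible $u_i$ are the integers in $[1,q]$ congruent to $q$ modulo $2$.

- $q=2$: $u_i=2$ and $\varphi=-2$. The left side of (12) is $-10$, the right side $2$. Impossible.
- $q=3$: $u_i\in\{1,3\}$ and $\varphi\in\{-2,0\}$. The right side is $10$. Impossible.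
- $q=4$: $u_i\in\{2,4\}$ and $\varphi\in\{-2,4\}$. The right side is $20=5\cdot4$, so all $u_i=4$.
- $q=5$: $u_i\in\{1,3,5\}$ and $\varphi\in\{-2,0,10\}$. The right side is $32$. With at most three values $10$ the sum is at most $30$; with at least four it is at least $38$. Impossible.
- $q=6$: $u_i\in\{2,4,6\}$ and $\varphi\in\{-2,4,18\}$. The right side is $46$. With no or one value $18$ the sum is at most $18+16=34$. With two it is $36$ plus one of $-6,0,6,12$, so one of $30,36,42,48$. With three it is at least $54-4=50$, and with at least four at least $72-2=70$. Impossible.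

So $q=4$, $g=5$, $n=16$, and each $z\in J$ has $u(z)=4$, so $h=1$.

**Step 6: the group.** Let $z\ne z'$ be in $J$. By Lemma 4(iii), $X/\langle zz'\rangle$ has genus at least $5-2=3$. If $m$ is the order of $zz'$, then (2) gives $8\ge m(2\cdot3-2)=4m$, so $m=2$, and $z,z'$ commute. As $J$ contains the local monodromies, it generates $G$. So $G$ is generated by commuting involutions and has order $16$: $G\cong(\mathbb Z/2)^4$. The five local monodromies generate $G$ and have sum $0$ in additive notation; hence the first four generate, are a basis $e_1,\dots,e_4$, and the fifth is $e_1+e_2+e_3+e_4$. $\square$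

## 11. Humbert curves as five-point covers, and the dimension two

**Proposition 11.** If $r=5$, then $X$ is isomorphic to a Humbert curve.

*Proof.* First we find the branch data of $X_a\to X_a/H$, with $H$ as in Proposition 1. Let $L=\{y:\sum_ia_i^jy_i=0,\ j=0,1,2\}\subset\mathbb P^4$, a line by Vandermonde. The map $x\mapsto(x_i^2)$ sends $X_a$ onto $L$, because any square roots of the coordinates of $y\in L$ solve the equations of $X_a$. Its fibers are the $H$-orbits. So $X_a/H\to L$ is a bijective morphism of smooth curves over $\mathbb C$, hence an isomorphism.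

The line $L$ is parametrized by $t\in\mathbb P^1$ via
$$y_i=\frac{t-a_i}{\prod_{j\ne i}(a_i-a_j)} .$$
Indeed, for a polynomial $p$ of degree at most $3$, $\sum_ip(a_i)/\prod_{j\ne i}(a_i-a_j)=0$, since by Lagrange interpolation the sum is the coefficient of $x^4$ in $p$. Apply this to $p(x)=(t-x)x^j$, $j=0,1,2$. The parametrization is linear in $t$ and not constant, so it is an isomorphism onto $L$.

By the fixed points found in Proposition 1, ramification occurs exactly where some $y_i=0$, that is, over $t=a_1,\dots,a_5$, and the stabilizer over $a_i$ is $\langle\sigma_i\rangle$. So the local monodromies are $\sigma_1,\dots,\sigma_5$, where $\sigma_1,\dots,\sigma_4$ is a basis of $H$ and $\sigma_5=\sigma_1\sigma_2\sigma_3\sigma_4$.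

Now let $X$ have $r=5$. Move the five branch points into $\mathbb C$ by a Möbius map and call them $a_1,\dots,a_5$, numbered as in Proposition 10. A homomorphism from $\pi_1(\mathbb P^1\setminus\{a_i\})$ to an abelian group is determined by the images of the five loops, whatever loops are chosen. Under the isomorphism $G\to H$ sending $e_i$ to $\sigma_i$ for $i\le4$, hence $e_1+\dots+e_4$ to $\sigma_5$, the homomorphism of $X\to\mathbb P^1$ becomes that of $X_a\to\mathbb P^1$. So the two covers are isomorphic over the complement of the $a_i$, and the isomorphism extends to the smooth completions: $X\cong X_a$. $\square$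

To bound families, we need the dimension of the set of curves with $r$ branch points.

**Lemma 12.** Fix $g\ge2$ and $r\ge3$. The isomorphism classes of genus $g$ curves $X$ such that $X/\mathrm{Aut}(X)\cong\mathbb P^1$ and $X\to X/\mathrm{Aut}(X)$ has $r$ branch points lie in a finite union of constructible subsets of dimension at most $r-3$ of the coarse space of $\mathcal M_g$.

*Proof.* **Step 1: a base and a section.** Put $t_1=0$, $t_2=1$, $t_3=\infty$, and let $U\subset\mathbb C^{r-3}$ be the set of $t=(t_4,\dots,t_r)$ for which all $t_i$ are distinct; $\dim U=r-3$. Let $Y=\{(t,x): t\in U,\ x\in\mathbb P^1\setminus\{t_1,\dots,t_r\}\}$. The projection $Y\to U$ is a topological fiber bundle, with fiber $Y_t$ the sphere minus $r$ points. It has the continuous section $s(t)=2+\sum_{i\ge4}|t_i|$: this finite number is at least $2$ and has larger absolute value than each $t_i$, $i\ge4$. Fix $t_0\in U$, and put $K=\pi_1(Y_{t_0},s(t_0))$, $\Pi=\pi_1(U,t_0)$. Because of the section, the homotopy sequence of the bundle splits and gives $\pi_1(Y,s(t_0))=K\rtimes\Pi$.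

**Step 2: spreading out one cover.** Let $\Gamma$ be a finite group and $\phi:K\to\Gamma$ a surjection. As $K$ is finitely generated, $\mathrm{Hom}(K,\Gamma)$ is finite. The group $\Pi$ acts on it through its conjugation action on $K$, so the stabilizer $\Pi_\phi$ of $\phi$ has finite index in $\Pi$. Let $U_\phi\to U$ be the corresponding finite covering. By the choice of $\Pi_\phi$, the rule $k\pi\mapsto\phi(k)$ is a homomorphism $K\rtimes\Pi_\phi\to\Gamma$. So it defines a connected $\Gamma$-cover $Z\to Y\times_UU_\phi$. By the Riemann existence theorem for finite covers of complex varieties, $U_\phi$ is a smooth variety of dimension $r-3$ and $Z\to Y\times_UU_\phi$ is a finite étale map of varieties. Let $\overline Z$ be the normalization of $\mathbb P^1\times U_\phi$ in the function field of $Z$. Locally near a point with $x=t_i$, the base is a disc times a ball, the cover is étale away from $\{x=t_i\}$, and the complement has fundamental group $\mathbb Z$; so each connected component of the cover there is of the form $w^m=x-t_i$ (with $1/x$ in place of $x-t_i$ for $t_3=\infty$). So $\overline Z\to U_\phi$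 is a smooth family of curves, with connected fibers since $\phi$ is surjective, and its fibers are the smooth completions of the fibers of $Z$. If their genus is $g$, we get a morphism from $U_\phi$ to the coarse space of $\mathcal M_g$, whose image is constructible of dimension at most $r-3$.

**Step 3: every curve occurs, and finitely many $\phi$ suffice.** Let $X$ be as in the lemma and $\Gamma\cong\mathrm{Aut}(X)$. Move three branch points to $0,1,\infty$; the others give a $t\in U$, and $X$ is the completion of the cover of $Y_t$ given by a surjection $\phi_t:\pi_1(Y_t,s(t))\to\Gamma$. Transport $\phi_t$ along a path in $U$ from $t$ to $t_0$, using the section for base points, to a surjection $\phi:K\to\Gamma$. Then $X$ is the fiber of $\overline Z$ at the end point of the lift to $U_\phi$, from its base point, of the reversed path. By (4) there are finitely many $\Gamma$ up to isomorphism, and for each finitely many $\phi$. $\square$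

*Proof of Theorem B.* **Structure.** Lemma 2 gives $X/\mathrm{Aut}(X)\cong\mathbb P^1$, Proposition 9 gives $r\le5$, and Proposition 11 settles $r=5$. Proposition 1 is the converse for Humbert curves.

**Families exist for $d\le2$.** Let $(a_1,a_2,a_3)=(0,1,-1)$ and let $\mathcal B$ be the set of $(a_4,a_5)\in\mathbb C^2$ for which all five $a_i$ are distinct. This is a connected smooth surface, and the curves $X_a$ form a smooth family over it, by the Jacobian criterion checked in Section 1. The map from $\mathcal B$ to isomorphism classes has finite fibers: given the curve, its automorphism group is finite, so there are finitely many candidates for the subgroup $H$; and $H$ determines the branch points $a_1,\dots,a_5$ up to $\mathrm{PGL}_2$ and order; and a $5$-point set is carried to a set of the form $\{0,1,-1,a_4,a_5\}$ in finitely many ways, since the Möbius map is fixed by its three points going to $0,1,-1$. So the image of $\mathcal B$ in $\mathcal M_5$ has dimension $2$. By Proposition 1 all fibers have the required properties.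

**Families do not exist for $d\ge3$.** Take a family as in (b), of genus $g$. By the structure part, each fiber $X_b$ is a Galois cover of $\mathbb P^1$ with group $\mathrm{Aut}(X_b)$ and $r\le5$ branch points. Also $r\ge3$, since for $r\le2$ the right side of (2) is negative. By Lemma 12 for $r=3,4,5$, the image of $\mathcal B$ lies in a finite union of constructible sets of dimension at most $2$. So $d\le2$. $\square$

The same argument shows more: the fibers with $r\le4$ have classes in a constructible set of dimension at most $1$. So in a family with $2$-dimensional image, all fibers outside a locus of image dimension at most $1$ are Humbert curves.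

## 12. A curve of genus $7$ with vanishing invariants

The optimal bound in Theorem A lies between $7$ and $166$. The lower end is the Macbeath curve (Macbeath 1965): $g=7$, $\mathrm{Aut}=PSL_2(8)$, $n=504$, signature $(2,3,7)$; indeed $504(1-\frac12-\frac13-\frac17)=12=2g-2$. The group consists of the identity, $63$ involutions (one class), $56$ elements of order $3$ (in $28$ conjugate subgroups), $216$ of order $7$ (in $36$ conjugate subgroups), and $168$ of order $9$; the total is $504$. There are $252,168,72$ points with stabilizers of order $2,3,7$. So the elements of order $2,3,7,9$ have $252/63=4$, $168/28=6$, $72/36=2$ and $0$ fixed points, with excesses $2,4,0,-2$, and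
$$\sum_{\gamma\ne1}f^3=63\cdot8+56\cdot64+0-168\cdot8=2744=8\cdot7^3 .$$
By (5) the invariants vanish. The curve is not hyperelliptic, since the hyperelliptic involution would be central and $PSL_2(8)$ has trivial center.

## 13. The exterior cube

The space $\Lambda^3V$ is a direct summand of $V^{\otimes3}$, so the vanishing of $(\Lambda^3V)^G$ is a weaker condition on $X$, and Theorem C reaches the same conclusion from it, for $g\ge766$. The plan is the same: Lemma 3 produces a central involution, and then $h\ge2$ and $h=1$ are excluded. The character of $\Lambda^3V$ brings in the extra terms $\chi(\gamma)\chi(\gamma^2)$ and $\chi(\gamma^3)$, which must be shown to be small.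

*Proof of Theorem C.* Let $g\ge766$ and $(\Lambda^3V)^G=0$.

**Step 1: the analogues of the power sums.** The cup product is a $G$-invariant symplectic form on $V$; let $\omega=\sum_ie_i\wedge f_i\in(\Lambda^2V)^G$ be the dual bivector, written in a symplectic basis. The $G$-equivariant map $V\to\Lambda^3V$, $v\mapsto v\wedge\omega$, is injective: a nonzero $v$ can be taken as $e_1$ of a symplectic basis, and $e_1\wedge\sum_{i\ge2}e_i\wedge f_i\ne0$ as $g\ge2$. So $V^G$ embeds in $(\Lambda^3V)^G=0$, and $V^G=0$. As in Lemma 2 this gives $\sum_{\gamma\ne1}f=2g$, $A\ne\emptyset$, and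
$$S=2g+D\le2g+2(n-1-|A|)\le2g+2n-4 .$$
The character of $\Lambda^3V$ is $\frac16\big(\chi(\gamma)^3-3\chi(\gamma)\chi(\gamma^2)+2\chi(\gamma^3)\big)$. By (5) the sum of this over $G$ is $0$. Since $\sum_\gamma\chi^3=8g^3-\sum_{\gamma\ne1}f^3$, we get
$$P\ge\sum_{\gamma\ne1}f^3=8g^3-\mathcal E,\qquad\mathcal E=\sum_{\gamma\in G}\big(3\chi(\gamma)\chi(\gamma^2)-2\chi(\gamma^3)\big). \tag{13}$$

**Step 2: a central involution.** We have $|\chi|\le2g$ and $\sum_\gamma|\chi(\gamma)|=2g+S+D=2S$. So $\mathcal E\le3\cdot2g\cdot2S+2\cdot2g\cdot n=12gS+4gn$. By (4), $n<84g$ and $S<2g+168g=170g$. With (8) and (13),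
$$4g(g-1)M\ge P-4gS\ge8g^3-16gS-4gn>8g^3-2720g^2-336g^2=8g^3-3056g^2>0 ,$$
the last because $g\ge766$. Dividing by $4g(g-1)$ and using $g-1<g$,
$$M>\frac{2g^2-764g}{g-1}>2g-764\ge g+2 .$$
By Lemma 5 there is a central involution $z$ with $f(z)=M=2g-4h$, where $h$ is the genus of $X/z$. Suppose $h\ge1$; we derive a contradiction.

**Step 3: $h\ge2$ is impossible.** Now $n\le168(h-1)<168h$ by Lemma 5. We bound $\mathcal E$ again, keeping $1$ and $z$ apart, since their large contributions nearly cancel. The term of $1$ is $12g^2-4g$. The term of $z$ is $3(-M)(2g)-2(-M)=-6gM+2M$. Their sum is $(6g-2)(2g-M)=(6g-2)4h\le24gh$. For the others,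
$$\sum_{\gamma\ne1,z}|\chi(\gamma)|=2S-2g-M=2S-4g+4h\le4n+4h,$$
so they contribute at most $6g(4n+4h)+4gn$. Altogether $\mathcal E\le48gh+28gn\le(48+28\cdot168)gh=4752gh$. With (13), (8), $M=2g-4h$ and $S\le2g+2n$,
$$8g^3-4752gh\le P\le4g^2(2g-4h)+4g(2g+2n)\le8g^3-16g^2h+8g^2+1344gh .$$
So $16gh\le8g+6096h$. As $h\ge2$, $8g\le4gh$, hence $12gh\le6096h$ and $g\le508$: a contradiction.

**Step 4: set-up for $h=1$.** Here $E=X/z$ has genus $1$; we use $Q,T$ and Lemma 6. Put $p=g-1$, so there are $2p$ branch points on $E$ and $|T|\le2p$. Let $V=V^+\oplus V^-$ be the eigenspaces of $z$, with $\dim V^+=2$ and $\dim V^-=2p$, and let $\chi^\pm$ be the characters of $G$ on them ($z$ is central). Then $V^+\otimes\Lambda^2V^-$ is a subrepresentation of $\Lambda^3V$, so it has no invariants. We compute the number of its invariants to see that this is absurd. Its character is $\frac12\chi^+(\gamma)\big(\chi^-(\gamma)^2-\chi^-(\gamma^2)\big)$, with equal values at $\gamma$ and $\gamma z$. So, with $\gamma_q$ any lift of $q\in Q$,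
$$n\dim(V^+\otimes\Lambda^2V^-)^G=\sum_{q\in Q}\chi^+(q)\big(\chi^-(\gamma_q)^2-\chi^-(\gamma_q^2)\big). \tag{14}$$
The term of $q=1$ is $2\big((2p)^2-2p\big)=8p^2-4p$. For $q\ne1$, the Lefschetz formula on $E$ (where $V^+=H^1(E)$) gives $\chi^+(q)=2-F_E(q)$, so
$$\chi^-(\gamma_q)=\big(2-F(\gamma_q)\big)-\big(2-F_E(q)\big)=F_E(q)-F(\gamma_q).$$
By Lemma 6(ii), a fixed point of $q$ contributes $1-1=0$ to this if it is a branch point, and $1-2=-1$ or $1-0=1$ otherwise. Hence $|\chi^-(\gamma_q)|\le F_E(q)$ for $q\ne1$.

**Step 5: the terms $q\ne1$ of (14).** We bound them from below according to the linear part of $q$.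

*Translations.* Here $\chi^+=2$, $F_E=0$, $\chi^-(\gamma_q)=0$, and the term is $-2\chi^-(\gamma_q^2)$. If $q^2\ne1$, then $q^2$ is a nontrivial translation and the term is $0$. If $q^2=1$, then $\gamma_q^2\in\{1,z\}$ and $\chi^-(\gamma_q^2)=\pm2p$, so the term is at least $-4p$. There are at most $3$ translations of order $2$. Total: at least $-12p$.

*Linear part $-1$.* Here $q^2=1$, $F_E=4$, $\chi^+=-2$, and $\gamma_q^2\in\{1,z\}$. If $\gamma_q^2=1$, the term is $-2\chi^-(\gamma_q)^2+4p\ge-32+4p\ge0$. Now let $\gamma_q^2=z$. If some fixed point $y$ of $q$ were not a branch point, then $\gamma_q$ or $\gamma_qz$ would fix a preimage $x$ of $y$. Both have square $z$, so $z$ would fix $x$, and $y$ would be a branch point: a contradiction. So all four fixed points of $q$ are branch points, $\chi^-(\gamma_q)=0$, and the term is $2\chi^-(z)=-4p$. How many such $q$ are there? A map $x\mapsto-x+c$ is determined by one of its fixed points, so different $q$ use disjoint sets of four branch points; there are at most $2p/4=p/2$ of them. Total: at least $-2p^2$.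

*Linear part of order $3$.* Here $F_E=3$, $\chi^+=-1$, and the term is $-\chi^-(\gamma_q)^2+\chi^-(\gamma_q^2)$. Also $q^2$ has linear part of order $3$, so $|\chi^-(\gamma_q^2)|\le3$, and the term is at least $-9-3=-12$. There are at most $2|T|\le4p$ such $q$. Total: at least $-48p$.

*Linear part of order $4$.* Here $F_E=2$, $\chi^+=0$, and the term is $0$.

*Linear part of order $6$.* Here $F_E=1$, $\chi^+=1$, and $q^2$ has linear part of order $3$, so the term is at least $-\chi^-(\gamma_q^2)\ge-3$. There are at most $2|T|\le4p$ such $q$. Total: at least $-12p$.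

**Step 6: conclusion.** The right side of (14) is at least
$$8p^2-4p-12p-2p^2-48p-12p=6p^2-76p>0,$$
since $p\ge765$. But the left side is $0$. So $h=1$ is impossible as well, hence $h=0$, and $X$ is hyperelliptic. $\square$
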